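\title[Tensor products with $L(\mathbb Z^2\rtimes\mathrm{SL}(2,\mathbb Z))$]{The fundamental group formula for tensor products with $L(\mathbb Z^2\rtimes\mathrm{SL}(2,\mathbb Z))$}


\begin{abstract}
Let $M=L(\mathbb Z^2\rtimes\mathrm{SL}(2,\mathbb Z))$. We prove that $\mathcal F(M\,\bar\otimes\,B)=\mathcal F(M)\,\mathcal F(B)$ for every $\mathrm{II}_1$ factor $B$, separable or not. Since $\mathcal F(M)$ is trivial by a theorem of Popa, this says that $\mathcal F(M\,\bar\otimes\,B)=\mathcal F(B)$. The formula follows from a description of all decompositions of $M\,\bar\otimes\,B$ as a tensor product of two $\mathrm{II}_1$ factors, valid for all $M=L(\mathbb Z^n\rtimes\Gamma)$ with $\Gamma<\mathrm{GL}(n,\mathbb Z)$ hyperbolic and without invariant probability measure on $\mathbb P^{n-1}(\mathbb R)$. A theorem of Popa and Vaes shows that one of the two tensor factors intertwines into $L(\mathbb Z^n)\,\bar\otimes\,B$. The main step removes $L(\mathbb Z^n)$: if a net of unitaries in that tensor factor had Fourier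 mass escaping to infinity in $\mathbb Z^n$, then the directions of escape would produce a $\Gamma$-invariant probability measure on projective space.
\end{abstract}


\section{The question and the results}

\subsection{The formula}
Let $M$ be a $\mathrm{II}_1$ factor with trace $\tau$. Its fundamental group is
\[
\mathcal F(M)=\Bigl\{\tfrac{\tau(p)}{\tau(q)}\in\mathbb R^*_+ \;\Big|\; p,q\in M \text{ nonzero projections with } pMp\simeq qMq\Bigr\}.
\]
In terms of the amplifications $M^t$, $t>0$ (recalled in Section~\ref{sec:tools}), a number $t$ belongs to $\mathcal F(M)$ if and only if $M\simeq M^t$. Thus $\mathcal F(M)$ measures the scalings that $M$ cannot detect.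

A scaling of a tensor product can be distributed over the two factors: $(M\bar\otimes B)^{\lambda\mu}\simeq M^\lambda\bar\otimes B^\mu$. Taking $\lambda\in\mathcal F(M)$ and $\mu\in\mathcal F(B)$, we always have
\begin{equation}\label{eq:easy}
\mathcal F(M)\,\mathcal F(B)\subset\mathcal F(M\bar\otimes B),
\end{equation}
where $GH=\{gh:g\in G,\ h\in H\}$ for subgroups $G,H\le \mathbb R_+^*$. The question is whether $M\bar\otimes B$ can be isomorphic to $(M\bar\otimes B)^t$ for a number $t$ that is not such a product.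

\begin{definition}
A $\mathrm{II}_1$ factor $M$ satisfies \emph{the property (TFF)} if $\mathcal F(M\bar\otimes B)=\mathcal F(M)\,\mathcal F(B)$ for every $\mathrm{II}_1$ factor $B$.
\end{definition}

The question whether $L(\mathbb Z^2\rtimes\mathrm{SL}(2,\mathbb Z))$, with $\mathrm{SL}(2,\mathbb Z)$ acting on $\mathbb Z^2$ by matrix multiplication, satisfies (TFF) was posed in \cite{Isono}. The answer is yes.

\begin{theorem}\label{thm:main}
The $\mathrm{II}_1$ factor $M=L(\mathbb Z^2\rtimes\mathrm{SL}(2,\mathbb Z))$ satisfies (TFF). Since $\mathcal F(M)=\{1\}$ by Popa's theorem \cite{P2}, it follows that $\mathcal F(M\bar\otimes B)=\mathcal F(B)$ for every $\mathrm{II}_1$ factor $B$. Moreover, for $\mathrm{II}_1$ factors $B_0,B_1$ and $t>0$,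
\[
M\bar\otimes B_0\simeq (M\bar\otimes B_1)^t\quad\Longleftrightarrow\quad B_0\simeq B_1^t .
\]
\end{theorem}

The property (TFF) itself is proved without computing $\mathcal F(M)$. Popa's theorem enters only in the formula $\mathcal F(M\bar\otimes B)=\mathcal F(B)$ and in the last equivalence.

\subsection{Decompositions of $M\bar\otimes B$}
An isomorphism $M\bar\otimes B\simeq (M\bar\otimes B)^t\simeq M\bar\otimes B^t$ gives the single algebra $N=M\bar\otimes B$ a second tensor product decomposition $N=Q_1\bar\otimes Q_2$ with $Q_1\simeq M$ and $Q_2\simeq B^t$. One has to compare the two decompositions, and $B$ is completely arbitrary. One cannot expect the copy $Q_1$ of $M$ to be conjugate, up to amplification, to the given copy of $M$ in $M\bar\otimes B$: if $B=M\bar\otimes L$, the flip of the two copies of $M$ in $N=M\bar\otimes M\bar\otimes L$ moves $M$ into $B$. This suggests what to hope for: one of the $Q_j$ goes into $B$ and splits off there, leaving a remainder $L$. We prove this for the following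 class of factors.

\medskip
\noindent\textbf{Hypothesis (H).} $n\ge2$, and $\Gamma<\mathrm{GL}(n,\mathbb Z)$ is a word-hyperbolic group such that no Borel probability measure on $X:=\mathbb P^{n-1}(\mathbb R)$ is $\Gamma$-invariant. We put $M=L(\mathbb Z^n\rtimes\Gamma)$ and $A=L(\mathbb Z^n)\subset M$.
\medskip

By Example~\ref{ex:sl2}, (H) holds for $n=2$ and $\Gamma=\mathrm{SL}(2,\mathbb Z)$. By a \emph{finite factor} we mean a $\mathrm{II}_1$ factor or a matrix algebra $M_k(\mathbb C)$, $k\ge1$. A $\mathrm{II}_1$ factor is \emph{prime} if it is not a tensor product of two $\mathrm{II}_1$ factors.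

\begin{theorem}\label{thm:decomp}
Assume (H). Let $B$ be a finite factor and let $Q_1,Q_2$ be $\mathrm{II}_1$ factors with $M\bar\otimes B=Q_1\bar\otimes Q_2$. Then, after possibly exchanging $Q_1$ and $Q_2$, there are a finite factor $L$ and $s>0$ with
\[
B\simeq (Q_1\bar\otimes L)^s,\qquad Q_2\simeq (M\bar\otimes L)^s .
\]
In particular $B$ is then of type $\mathrm{II}_1$; hence (case $B=\mathbb C$) $M$ is prime. Conversely, if $B\simeq (Q_1\bar\otimes L)^s$ and $Q_2\simeq (M\bar\otimes L)^s$, then $M\bar\otimes B\simeq Q_1\bar\otimes Q_2$.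
\end{theorem}

\begin{theorem}\label{thm:cancel}
Assume (H). For $\mathrm{II}_1$ factors $B_0,B_1$ and $t>0$,
\[
M\bar\otimes B_0\simeq (M\bar\otimes B_1)^t\quad\Longleftrightarrow\quad B_0\simeq B_1^{t\lambda}\ \text{ for some }\lambda\in\mathcal F(M).
\]
\end{theorem}

\begin{corollary}\label{cor:tff}
Every $M$ as in (H) satisfies (TFF), and so does every finite tensor product of such factors.
\end{corollary}

\subsection{How the proof goes}
Write $N=M\bar\otimes B=Q_1\bar\otimes Q_2$ and $P=A\bar\otimes B$, so that $N=P\rtimes\Gamma$. We use Popa's relation $S\prec_N T$ (Theorem~\ref{thm:popa}), which says roughly that a corner of $S$ can be conjugated into $T$ inside $N$.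

\emph{Step 1 (Section~\ref{sec:one}).} Since $\Gamma$ is hyperbolic and non-amenable, the Popa--Vaes theorem gives $Q_1\prec_NP$ or $Q_2\prec_NP$. Say $Q_1\prec_NP$.

\emph{Step 2 (Sections~\ref{sec:straight} and~\ref{sec:main}).} We want $Q_1\prec_NB$, and the abelian algebra $A$ is in the way: roughly, a copy of $Q_1$ in $P=A\bar\otimes B$ is a family of copies of $Q_1$ in $B$ that may vary over the torus $\mathbb T^n$. This is the main step. Its idea, in the smallest case where it is visible, is Proposition~\ref{prop:model}.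

\emph{Step 3 (Sections~\ref{sec:split} and~\ref{sec:proofs}).} Once $Q_1\prec_NB$, comparing relative commutants produces $L$ and $s$. Cancellation and (TFF) follow formally.

\section{Tools}\label{sec:tools}

\subsection{Conventions}
A tracial von Neumann algebra is a von Neumann algebra $N$ with a fixed faithful normal tracial state $\tau$. We write $\|x\|_2=\tau(x^*x)^{1/2}$ and let $L^2(N)$ be the completion, with inner product linear in the first variable; $N$ acts on it on the left and on the right, and $\|xyz\|_2\le\|x\|\,\|y\|_2\,\|z\|$. For a von Neumann subalgebra $T\subset N$, $E_T$ is the trace-preserving conditional expectation and $e_T$ the projection of $L^2(N)$ onto $L^2(T)$. $\mathcal U(S)$ is the unitary group of $S$, and $\mathcal N_N(S)=\{u\in\mathcal U(N):uSu^*=S\}$. ``Separable'' means having separable predual; for tracial algebras this is separability of $L^2$. In a tensor product we identify $Q$ with $Q\otimes1$, and so on.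

\begin{lemma}\label{lem:avg}
\textup{(a)} Let $S\subset N$ be a von Neumann subalgebra with the same unit and $x\in N$. Then $E_{S'\cap N}(x)$ lies in the $\|\cdot\|_2$-closed convex hull of $\{uxu^*:u\in\mathcal U(S)\}$.

\textup{(b)} If $Q,R$ are tracial and $S\subset R$ is a von Neumann subalgebra with the same unit, then $(1\otimes S)'\cap(Q\bar\otimes R)=Q\bar\otimes(S'\cap R)$.
\end{lemma}

\begin{proof}
(a) Let $K$ be this hull. It is contained in the ball of radius $\|x\|$ of $N$, because operator norm balls are $\|\cdot\|_2$-complete. Let $\eta\in K$ be its unique element of minimal $\|\cdot\|_2$-norm. Each $\mathrm{Ad}\,u$, $u\in\mathcal U(S)$, preserves $K$ and the norm, so it fixes $\eta$; hence $\eta\in S'\cap N$. For $y\in S'\cap N$ we have $\tau(uxu^*y)=\tau(xy)$, so $E_{S'\cap N}$ is constant on $K$, and $\eta=E_{S'\cap N}(\eta)=E_{S'\cap N}(x)$.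

(b) Let $E$ be the expectation onto $(1\otimes S)'\cap(Q\bar\otimes R)$. For $a\in Q$, $b\in R$, part (a) in $R$ shows that $a\otimes E_{S'\cap R}(b)$ lies in the closed convex hull of $\{(1\otimes u)(a\otimes b)(1\otimes u)^*:u\in\mathcal U(S)\}$. As in (a), $E$ is constant on this hull, and it fixes $a\otimes E_{S'\cap R}(b)$, so $E(a\otimes b)=a\otimes E_{S'\cap R}(b)$. By $\|\cdot\|_2$-continuity $E$ is the expectation onto $Q\bar\otimes(S'\cap R)$.
\end{proof}

In particular, if $Q_1,Q_2$ are $\mathrm{II}_1$ factors and $p\in Q_1$ is a projection, then $(pQ_1p)'\cap p(Q_1\bar\otimes Q_2)p=pQ_2$.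

\subsection{Amplifications}
For a $\mathrm{II}_1$ factor $Q$ and $t>0$, $Q^t=p(Q\otimes M_k(\mathbb C))p$, where $k\ge t$ and $p$ is a projection in $Q\otimes M_k(\mathbb C)$ with $(\tau\otimes\mathrm{Tr})(p)=t$; up to isomorphism the choices do not matter. One has $pQp\simeq Q^{\tau(p)}$, $Q\otimes M_k(\mathbb C)\simeq Q^k$, $(Q^s)^t\simeq Q^{st}$ and $(Q\bar\otimes R)^t\simeq Q^t\bar\otimes R$ for each finite factor $R$ (and $(Q\bar\otimes R)^t\simeq Q\bar\otimes R^t$ if $R$ is $\mathrm{II}_1$). Since $pQp\simeq qQq$ means $Q^{\tau(p)}\simeq Q^{\tau(q)}$, and every $t>0$ is a quotient of traces of projections, $t\in\mathcal F(Q)$ if and only if $Q\simeq Q^t$.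

\subsection{Intertwining}
\begin{theorem}[Popa {\cite[Section 2]{P1}}]\label{thm:popa}
Let $N$ be a tracial von Neumann algebra and let $S\subset pNp$, $T\subset qNq$ be von Neumann subalgebras with units $p,q$. The following are equivalent; if they hold we write $S\prec_NT$.
\begin{enumerate}
\item There are projections $p_0\in S$, $q_0\in T$, a unital normal $*$-homomorphism $\theta:p_0Sp_0\to q_0Tq_0$ and a nonzero partial isometry $v\in p_0Nq_0$ with $xv=v\theta(x)$ for all $x\in p_0Sp_0$.
\item There is no net $(u_i)$ in $\mathcal U(S)$ with $\|E_T(xu_iy)\|_2\to0$ for all $x\in qNp$, $y\in pNq$.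
\end{enumerate}
\end{theorem}

No separability is needed. By (1), if $S\not\prec_NT$ then $fSf\not\prec_NT$ for each nonzero projection $f\in S$, since a corner of $fSf$ is a corner of $S$. Taking adjoints, $xv=v\theta(x)$ gives $v^*x=\theta(x)v^*$. Hence $v^*v$ commutes with $\theta(p_0Sp_0)$ and $vv^*$ commutes with $p_0Sp_0$.

\subsection{Relative amenability}
Let $P_0\subset N_0$ be tracial von Neumann algebras with the same unit. The basic construction $\langle N_0,e_{P_0}\rangle$ is the von Neumann algebra on $L^2(N_0)$ generated by $N_0$ (acting on the left) and $e_{P_0}$. A von Neumann subalgebra $S\subset N_0$ (same unit) is \emph{amenable relative to $P_0$} if there is a state $\varphi$ on $\langle N_0,e_{P_0}\rangle$ with $\varphi|_{N_0}=\tau$ that is $S$-central: $\varphi(xT)=\varphi(Tx)$ for $x\in S$. The same state serves every von Neumann subalgebra of $S$ with the same unit.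

Every abelian $D\subset N_0$ (same unit) is amenable relative to $P_0$: let $\mathfrak m$ be an invariant mean on the discrete abelian group $\mathcal U(D)$ and put $\varphi(T)=\mathfrak m_u\bigl(\langle uTu^*\hat1,\hat1\rangle\bigr)$. This state is invariant under $\mathrm{Ad}\,\mathcal U(D)$, hence $D$-central, and $\langle uxu^*\hat1,\hat1\rangle=\tau(x)$ for $x\in N_0$.

\begin{theorem}[Popa--Vaes {\cite[Thm 1.4]{PV}}]\label{thm:pv}
Let $\Gamma$ be a hyperbolic group acting trace-preservingly on a tracial von Neumann algebra $P_0$, and let $N_0=P_0\rtimes\Gamma$. If a von Neumann subalgebra $S\subset N_0$ is amenable relative to $P_0$, then $S\prec_{N_0}P_0$ or $\mathcal N_{N_0}(S)''$ is amenable relative to $P_0$.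
\end{theorem}

The theorem is stated there for countable groups that are weakly amenable and bi-exact; all hyperbolic groups have both properties (Ozawa). We apply it only to separable $N_0$.

\section{The factors $L(\mathbb Z^n\rtimes\Gamma)$}\label{sec:factors}

\subsection{Examples, and first uses of (H)}

\begin{example}\label{ex:sl2}
\emph{$\mathrm{SL}(2,\mathbb Z)$ satisfies (H).} It is finitely generated and has a free subgroup of finite index, so it is hyperbolic. Let $m$ be an invariant probability measure on $\mathbb P^1(\mathbb R)$ and $g=\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$. As $g^j(x,y)=(x+jy,y)$, we have $g^j\omega\to[e_1]$ for \emph{every} $\omega\in\mathbb P^1(\mathbb R)$. By dominated convergence $m=g^j_*m\to\delta_{[e_1]}$, so $m=\delta_{[e_1]}$. The transpose of $g$ gives $m=\delta_{[e_2]}$, a contradiction.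
\end{example}

\begin{example}\label{ex:sub}
\emph{Every finitely generated non-amenable subgroup $\Gamma<\mathrm{SL}(2,\mathbb Z)$ satisfies (H).} It is again finitely generated and virtually free, hence hyperbolic. Let $m$ be a $\Gamma$-invariant probability measure on $\mathbb P^1(\mathbb R)$. As $\Gamma$ is infinite and discrete, there are $g_j\in\Gamma$ with $\|g_j\|\to\infty$ and $g_j/\|g_j\|\to\phi$. Then $\phi\ne0$ and $\det\phi=\lim\|g_j\|^{-2}=0$, so $\phi$ has rank one, and $g_j\omega\to[\mathrm{im}\,\phi]$ for every $\omega\ne[\ker\phi]$. Pass to a subsequence along which $g_j[\ker\phi]$ converges. Then $m=\lim(g_j)_*m$ is supported on at most two points. This support is $\Gamma$-invariant, so a subgroup of index at most two in $\Gamma$ fixes a line of $\mathbb R^2$. That subgroup is solvable, being conjugate to a group of triangular matrices. So $\Gamma$ is amenable, a contradiction.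
\end{example}

Let $\chi_k$ ($k\in\mathbb Z^n$) and $u_g$ ($g\in\Gamma$) be the canonical unitaries of $M=L(\mathbb Z^n\rtimes\Gamma)$, so that $u_g\chi_ku_g^*=\chi_{gk}$. The $\chi_k$ form an orthonormal basis of $L^2(A)$, and $A\simeq L^\infty(\mathbb T^n)$ with $\chi_k$ the characters. Throughout, $B$ is a finite factor and
\[
N=M\bar\otimes B,\qquad P=A\bar\otimes B,\qquad N=P\rtimes\Gamma .
\]
Every $x\in N$ has an expansion $x=\sum_ga_gu_g$, convergent in $L^2(N)$, with $a_g=E_P(xu_g^*)\in P$.

\begin{lemma}\label{lem:basic}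
Assume (H).
\begin{enumerate}
\item $\Gamma$ is not amenable.
\item $A'\cap M=A$ and $A'\cap N=P$.
\item $M$ is a $\mathrm{II}_1$ factor. Hence so is $N$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) An amenable group acting by homeomorphisms on a nonempty compact space has an invariant probability measure.

(2) Clearly $P\subset A'\cap N$. Let $\sum_ga_gu_g\in N$ commute with all $\chi_k$. Since $a_gu_g\chi_k=a_g\chi_{gk}u_g$ and $A$ is central in $P$, we get $(\chi_{gk}-\chi_k)a_g=0$ for all $g,k$. If $g\ne1$, choose $k$ with $gk\ne k$. The nontrivial character $\chi_{gk-k}$ of $\mathbb T^n$ is different from $1$ almost everywhere, so $\chi_{gk}-\chi_k$ is injective on $L^2(A)\otimes L^2(B)$ and $a_g=0$. Thus $A'\cap N=P$; the first statement is the case $B=\mathbb C$.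

(3) If $\Gamma$ had a finite orbit in $\mathbb Z^n\setminus\{0\}$, the image in $X$ of its uniform probability measure would be invariant. So all these orbits are infinite. The center of $M$ lies in $A'\cap M=A$. A central element of $M$ is therefore an element of $A$ whose Fourier coefficients are constant on $\Gamma$-orbits, and being square summable they vanish off $0$. So $M$ is a factor; it is infinite-dimensional and has a trace.
\end{proof}

Without the condition on measures (3) may fail: if $\Gamma$ fixes some $k\ne0$, then $\chi_k$ is central in $M$.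

\subsection{The main idea in the smallest case}
In Section~\ref{sec:main} we must exclude that $Q_1$ sits in $P=A\bar\otimes B$ without intertwining into $B$. By Theorem~\ref{thm:popa} this would give unitaries in $P$ whose Fourier coefficients along $\mathbb Z^n$ tend to $0$ and which commute with a large part of $N$. The smallest instance of this conflict has $B=\mathbb C$ and asymptotic commutation with all of $\Gamma$.

\begin{proposition}\label{prop:model}
Assume (H). There is no net $(y_i)$ in $\mathcal U(A)$ with $\tau(y_i)\to0$ and $\|u_hy_i-y_iu_h\|_2\to0$ for all $h\in\Gamma$.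
\end{proposition}

\begin{proof}
Suppose there is one. Let $y_i=\sum_ky_i(k)\chi_k$ and $\mu_i(k)=|y_i(k)|^2$, a probability measure on $\mathbb Z^n$. The coefficient of $u_hy_iu_h^*$ at $k$ is $y_i(h^{-1}k)$. From $\bigl||z|^2-|z'|^2\bigr|\le|z-z'|\,(|z|+|z'|)$ and the Cauchy--Schwarz inequality,
\[
\sum_k|\mu_i(h^{-1}k)-\mu_i(k)|\le2\,\|u_hy_iu_h^*-y_i\|_2\to0 ,
\]
so $\mu_i$ is asymptotically $\Gamma$-invariant. It charges the origin less and less: $\mu_i(0)=|\tau(y_i)|^2\to0$. Let $m_i$ be the image of $\mu_i$ under $k\mapsto[k]\in X$, the origin being sent to some fixed $\omega_0\in X$. The map $k\mapsto[k]$ is $\Gamma$-equivariant off the origin, so every weak$^*$ limit point of $(m_i)$ is a $\Gamma$-invariant probability measure on $X$, which (H) excludes.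
\end{proof}

So we look at the \emph{direction} of the Fourier mass. In the actual problem the unitaries $b_i\in P$, coming from $Q_1$, need not commute with the $u_h$, but only with a copy of a corner of $Q_2$, and $u_h$ is merely a limit of sums of products of elements of $Q_1$ and $Q_2$. For such products the measures $m_i$ carry too little information. We replace them by functionals $T\mapsto\lim\langle Tb_i,b_i\rangle$ on operators built from both $N$ and the angular multipliers $k\mapsto f([k])$, $f\in C(X)$. A further property of directions then enters: they do not see translations, because $[k+l]$ and $[k]$ are close when $|k|$ is large. Hence, on the vectors $b_i$, the multipliers commute asymptotically with the left and right actions of $\chi_l$.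

\medskip
\textbf{Standing assumption.} From now on (H) holds and $N=M\bar\otimes B=Q_1\bar\otimes Q_2$ with $Q_1,Q_2$ $\mathrm{II}_1$ factors.

\section{One tensor factor intertwines into $A\bar\otimes B$}\label{sec:one}

Theorem~\ref{thm:pv} needs a relatively amenable algebra to start from, and neither $Q_1$ nor $Q_2$ is known to be one. We start from an abelian $D\subset Q_2$: its normalizer contains $\mathcal U(Q_1)$, and the normalizer of $Q_1$ generates $N$. Two applications of the theorem thus climb from $D$ to $N$. For this, $D$ must itself not intertwine into $P$, and we build it by hand, after a reduction to separable algebras. This is the only place where hyperbolicity is used.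

\begin{lemma}\label{lem:one}
$Q_1\prec_NP$ or $Q_2\prec_NP$.
\end{lemma}

\begin{proof}
Suppose neither holds. As $\Gamma$ is countable, we may enumerate $\Gamma\times\Gamma$ and choose from the nets given by Theorem~\ref{thm:popa}(2), for each $m$, unitaries $c_m\in\mathcal U(Q_1)$, $d_m\in\mathcal U(Q_2)$ for which the norms below are at most $1/m$ for the first $m$ pairs $(g,h)$. These are \emph{sequences} with
\[
\|E_P(u_gc_mu_h)\|_2\to0,\qquad\|E_P(u_gd_mu_h)\|_2\to0\qquad\text{for all }g,h\in\Gamma .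
\]

\emph{Reduction to separable algebras.} Each $x\in N$ is a $\|\cdot\|_2$-limit of a sequence from the linear span of $MB$, and also of one from the linear span of $Q_1Q_2$. Applying this to a $\|\cdot\|_2$-dense sequence, we see that every separable von Neumann subalgebra of $N$ lies in $M\bar\otimes C$ for some separable $C\subset B$, and in $C'\bar\otimes C''$ for some separable $C'\subset Q_1$, $C''\subset Q_2$. Both enlargements are separable, as $M$ is. Start from the algebra $C_1^{(0)}\subset Q_1$ generated by all $c_m$ and the algebra $C_2^{(0)}\subset Q_2$ generated by all $d_m$, and alternate: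
\[
C_1^{(0)}\bar\otimes C_2^{(0)}\subset M\bar\otimes C^{(1)}\subset C_1^{(1)}\bar\otimes C_2^{(1)}\subset M\bar\otimes C^{(2)}\subset\cdots.
\]
The $C^{(j)}$ increase with $j$, since $C^{(j)}\subset B\cap(M\bar\otimes C^{(j+1)})=C^{(j+1)}$, and similarly for the $C^{(j)}_1$ and the $C_2^{(j)}$. Taking weak closures of the unions gives separable $C_0\subset B$, $C_1\subset Q_1$, $C_2\subset Q_2$ with $c_m\in C_1$, $d_m\in C_2$ and
\[
N_0:=M\bar\otimes C_0=C_1\bar\otimes C_2 .
\]
Let $P_0=A\bar\otimes C_0$. Then $N_0=P_0\rtimes\Gamma$, and $E_P|_{N_0}=E_{P_0}$ because $E_P=E_A\otimes\mathrm{id}$.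

\emph{A criterion.} If $w_m$ are unitaries of $N_0$ with $\|E_{P_0}(u_gw_mu_h)\|_2\to0$ for all $g,h\in\Gamma$, then $\|E_{P_0}(xw_my)\|_2\to0$ for all $x,y\in N_0$. Indeed, this holds if $x$ is a finite sum of elements of the sets $P_0u_g$ and $y$ one of elements of the sets $u_hP_0$, by $P_0$-bimodularity of $E_{P_0}$. For general $x,y$, first approximate $x$ in $\|\cdot\|_2$ by such an $x'$ with $y$ fixed, using $\|(x-x')w_my\|_2\le\|x-x'\|_2\|y\|$, and then $y$ by such a $y'$ with $x'$ fixed, using $\|x'w_m(y-y')\|_2\le\|x'\|\,\|y-y'\|_2$. By this criterion and Theorem~\ref{thm:popa}, $C_1\not\prec_{N_0}P_0$ and $C_2\not\prec_{N_0}P_0$.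

\emph{An abelian $D\subset C_2$ with $D\not\prec_{N_0}P_0$.} We construct finite-dimensional abelian unital algebras $\mathbb C=D_0\subset D_1\subset\cdots\subset C_2$ and, for $m\ge1$, unitaries $w_m\in\mathcal U(D_m)$ with $\|E_{P_0}(u_gw_mu_h)\|_2\le1/m$ for the first $m$ pairs $(g,h)$. Given $D_{m-1}$, let $e_1,\dots,e_r$ be its minimal projections. Since $e_jC_2e_j\not\prec_{N_0}P_0$, there is a unitary $w^{(j)}$ of $e_jC_2e_j$ with $\|E_{P_0}(u_gw^{(j)}u_h)\|_2\le1/(2mr)$ for the first $m$ pairs. By the spectral theorem there is a unitary of $e_jC_2e_j$ with finite spectrum within operator norm distance $1/(2mr)$ of $w^{(j)}$; call it $w^{(j)}$ again. Now the bound is $1/(mr)$. Put $w_m=\sum_jw^{(j)}$ and let $D_m$ be generated by $D_{m-1}$ and the spectral projections of all the $w^{(j)}$. Then $\|E_{P_0}(u_gw_mu_h)\|_2\le r\cdot\frac1{mr}=\frac1m$. By the criterion, $D=(\bigcup_mD_m)''$ satisfies $D\not\prec_{N_0}P_0$.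

\emph{Conclusion.} $D$ is abelian, hence amenable relative to $P_0$. By Theorem~\ref{thm:pv}, $\mathcal N_{N_0}(D)''$ is amenable relative to $P_0$. It contains $C_1$, which commutes with $D$, so $C_1$ is amenable relative to $P_0$. As $C_1\not\prec_{N_0}P_0$, Theorem~\ref{thm:pv} applies again: $\mathcal N_{N_0}(C_1)''$, which contains $C_1$ and $C_2$ and so equals $N_0$, is amenable relative to $P_0$. Thus there is an $N_0$-central state $\varphi$ on $\langle N_0,e_{P_0}\rangle$. The projections $u_ge_{P_0}u_g^*$ project onto the pairwise orthogonal subspaces $u_gL^2(P_0)$, whose sum is $L^2(N_0)$. So $F\mapsto\sum_gF(g)\,u_ge_{P_0}u_g^*$ embeds $\ell^\infty(\Gamma)$ into $\langle N_0,e_{P_0}\rangle$, with $\mathrm{Ad}\,u_h$ acting by left translation. Restricting $\varphi$ gives an invariant mean on $\Gamma$, contradicting Lemma~\ref{lem:basic}(1).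
\end{proof}

\begin{remark}
For $B=\mathbb C$ the algebra $P=A$ is abelian, and a $\mathrm{II}_1$ factor has no unital $*$-homomorphism into a nonzero abelian algebra. So Lemma~\ref{lem:one} alone already shows that $M$ is prime.
\end{remark}

\section{Putting $Q_1$ inside $A\bar\otimes B$}\label{sec:straight}

Let $Q_1\prec_NP$. The intertwiner $v$ of Theorem~\ref{thm:popa} does not literally put a corner of $Q_1$ into $P$: for $x\in p_0Q_1p_0$ we have $v^*xv=v^*v\,\theta(x)$, and $v^*v$ need not lie in $P$. But whatever commutes with $A$ lies in $P$, because $A'\cap N=P$. So we turn the relation around and intertwine $A$ into $Q_2$. The new intertwiner, after an adjustment inside a relative commutant, carries a corner of $Q_1$, which commutes with $Q_2$, to something that commutes with $A$.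

\begin{lemma}\label{lem:turn}
If $Q_1\prec_NP$, then $A\prec_NQ_2$.
\end{lemma}

\begin{proof}
Take $p_0\in Q_1$, $q_0\in P$, $\theta$ and $v$ as in Theorem~\ref{thm:popa}(1). As $A$ is central in $P$, for $y\in A$ and $x\in p_0Q_1p_0$,
\[
x\,vyv^*=v\theta(x)yv^*=vy\theta(x)v^*=vyv^*\,x .
\]
So $vyv^*\in(p_0Q_1p_0)'\cap p_0Np_0=p_0Q_2$ for all $y\in A$.

Suppose $A\not\prec_NQ_2$, and let $(y_i)$ be a net in $\mathcal U(A)$ with $\|E_{Q_2}(xy_iz)\|_2\to0$ for all $x,z\in N$. Let $d\in\mathcal U(A)$ and write $vy_idv^*=p_0c_i$ with $c_i\in Q_2$. Then $\tau(p_0)c_i=E_{Q_2}(vy_idv^*)\to0$ in $\|\cdot\|_2$, hence $\|vy_idv^*\|_2\to0$. With $f=v^*v$ we get $\|fy_idf\|_2=\|v^*(vy_idv^*)v\|_2\to0$, that is,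
\[
\tau\bigl(f\,y_i\,(dfd^*)\,y_i^*\bigr)\to0\qquad\text{for each }d\in\mathcal U(A).
\]
Let $\kappa=E_P(f)=E_{A'\cap N}(f)$ and $\varepsilon>0$. By Lemma~\ref{lem:avg}(a) there is a convex combination $\kappa'$ of elements $dfd^*$, $d\in\mathcal U(A)$, with $\|\kappa-\kappa'\|_2\le\varepsilon$. As $\kappa\in P$ commutes with $y_i\in A$,
\[
\tau(f\kappa)=\tau(fy_i\kappa y_i^*)\le\varepsilon+|\tau(fy_i\kappa'y_i^*)| ,
\]
and the last term tends to $0$. So $\tau(f\kappa)\le\varepsilon$ for all $\varepsilon>0$. But $\tau(f\kappa)=\|E_P(f)\|_2^2>0$, a contradiction.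
\end{proof}

\begin{lemma}\label{lem:straight}
If $A\prec_NQ_2$, there are nonzero projections $f_1\in Q_1$, $q\in Q_2$ and a partial isometry $v\in N$ with
\[
v^*v=f_1q,\qquad e:=vv^*\in P,\qquad v(f_1Q_1f_1)v^*\subset ePe .
\]
\end{lemma}

\begin{proof}
Take projections $z\in A$, $q_0\in Q_2$, a unital normal $\theta:Az\to q_0Q_2q_0$ and a partial isometry $0\ne v_0\in zNq_0$ with $av_0=v_0\theta(a)$ for $a\in Az$. By Lemma~\ref{lem:avg}(b),
\[
e':=v_0^*v_0\in\theta(Az)'\cap q_0Nq_0=Q_1\bar\otimes L_0,\qquad L_0=\theta(Az)'\cap q_0Q_2q_0 .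
\]
We replace $e'$ by a subprojection equivalent to an elementary tensor. Let $\mathrm{ctr}$ be the center-valued trace of $Q_1\bar\otimes L_0$; since $Q_1$ is a factor, it takes values in $Z(L_0)$. As $e'\ne0$, there are $\delta>0$ and a nonzero projection $q\in Z(L_0)$ with $\mathrm{ctr}(e')q\ge\delta q$. As $Q_1$ is of type $\mathrm{II}_1$, it has a projection $f_1$ with $0<\tau(f_1)\le\delta$. Then $\mathrm{ctr}(f_1q)=\tau(f_1)q\le\mathrm{ctr}(e'q)$, and by comparison of projections there is $w\in Q_1\bar\otimes L_0$ with $w^*w=f_1q$ and $ww^*\le e'$.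

Put $v=v_0w$. Then $v^*v=w^*e'w=w^*w=f_1q$. As $w$ commutes with $\theta(Az)$, $av=v_0\theta(a)w=v\theta(a)$ for $a\in Az$. Elements of $f_1Q_1f_1$ commute with $\theta(Az)\subset Q_2$, so for $c\in f_1Q_1f_1$ and $a\in Az$,
\[
vcv^*\,a=vc\,\theta(a)v^*=v\theta(a)\,cv^*=a\,vcv^* .
\]
Also $A(1-z)$ annihilates $vcv^*$ on both sides, as $v=zv$. So $vcv^*\in A'\cap N=P$. For $c=f_1$ this is $vf_1v^*=vv^*=e\in P$, and $vcv^*=e\,vcv^*\,e\in ePe$.
\end{proof}

\section{From $A\bar\otimes B$ to $B$}\label{sec:main}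

\begin{proposition}\label{prop:main}
If $Q_1\prec_NP$, then $Q_1\prec_NB$.
\end{proposition}

The proof occupies this section. The plan is as follows. If $Q_1\not\prec_NB$, there are unitaries $b_i$ in a corner $ePe$, images of unitaries of $Q_1$, whose Fourier mass escapes to infinity in $\mathbb Z^n$. A limit of the vector functionals $T\mapsto\langle Tb_i,b_i\rangle$ is almost compatible with both tensor factors: it is invariant under the image of a corner of $Q_2$ because $b_i$ commutes with that image, and invariance under the image of a corner of $Q_1$ can be arranged by averaging. On operators of the form $yT_fx$, with $x,y\in N$ and $T_f$ an angular multiplier, the resulting functional $\Psi_0$ is then $eNe$-central. Since $u_hT_fu_h^*$ is essentially $T_{hf}$, this yields a $\Gamma$-invariant probability measure on $X$.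

Take $f_1,q,v,e$ from Lemmas~\ref{lem:turn} and~\ref{lem:straight}. The map $\mathrm{Ad}\,v$ is an isomorphism of $f_1qNf_1q=f_1Q_1f_1\bar\otimes qQ_2q$ onto $eNe$. Put
\[
\vartheta(c)=vcv^*\quad(c\in f_1Q_1f_1),\qquad\mathcal U_1=\mathcal U(f_1Q_1f_1),
\]
\[
\mathcal W_1=\vartheta(\mathcal U_1)\subset\mathcal U(ePe),\qquad\mathcal W_2=\{vdv^*:d\in\mathcal U(qQ_2q)\}\subset\mathcal U(eNe).
\]
Since $v^*v=f_1q$, with $q$ commuting with $Q_1$, $f_1$ commuting with $Q_2$, and $v=vf_1q$, we have
\begin{equation}\label{eq:mult}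
\vartheta(c)\vartheta(c')=\vartheta(cc'),\qquad vcv^*\,vdv^*=vcdv^*=vdv^*\,vcv^*
\end{equation}
for $c,c'\in f_1Q_1f_1$, $d\in qQ_2q$. So $\vartheta$ is a unital $*$-homomorphism into $ePe$, the groups $\mathcal W_1$ and $\mathcal W_2$ commute, and the span of $\mathcal W_1\mathcal W_2$ is $\|\cdot\|_2$-dense in $eNe$.

Assume, for a contradiction, that $Q_1\not\prec_NB$. Then $f_1Q_1f_1\not\prec_NB$, and there is a net $(c_i)$ in $\mathcal U_1$ with
\begin{equation}\label{eq:mix}
\|E_B(xc_iy)\|_2\to0\qquad\text{for all }x,y\in N .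
\end{equation}
For $c\in\mathcal U_1$ the net $(cc_i)$ has the same property. For $b\in P$ let $b(k)=E_B(\chi_k^*b)$, so $b=\sum_k\chi_kb(k)$ in $L^2(P)$. Call a net $(b_i)$ in $\mathcal U(ePe)$ \emph{spreading} if $\|b_i(k)\|_2\to0$ for each $k\in\mathbb Z^n$. Note that $\sum_k\|b_i(k)\|_2^2=\|b_i\|_2^2=\tau(e)$. By \eqref{eq:mix} the nets
\begin{equation}\label{eq:nets}
b_i=\vartheta(cc_i)=\vartheta(c)\vartheta(c_i)\qquad(c\in\mathcal U_1)
\end{equation}
are spreading, since $b_i(k)=E_B(\chi_k^*v\,cc_i\,v^*)$, and by \eqref{eq:mult} they commute with $\mathcal W_2$.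

\subsection{Angular multipliers}
The Hilbert space
\[
H=L^2(N)=\bigoplus_{k\in\mathbb Z^n,\,g\in\Gamma}\chi_kL^2(B)u_g
\]
carries the left and right actions of $N$. Fix $\omega_0\in X$. For $f\in C(X)$ put $F_f(k)=f([k])$ if $k\ne0$ and $F_f(0)=f(\omega_0)$, and let
\[
T_f(\chi_k\eta u_g)=F_f(k)\,\chi_k\eta u_g\qquad(\eta\in L^2(B)).
\]
Then $f\mapsto T_f$ is a unital $*$-homomorphism $C(X)\to B(H)$. Each $T_f$ commutes with the left action of $B$ and with the right actions of $B$ and of the $u_h$. Two further properties are what makes it useful. First, directions do not see translations: by uniform continuity of $f$,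
\begin{equation}\label{eq:trans}
F_f(k+l)-F_f(k)\to0\quad\text{as }|k|\to\infty,\qquad\text{for each }l\in\mathbb Z^n .
\end{equation}
Second, $\Gamma$ acts on directions: with $(hf)(\omega)=f(h^{-1}\omega)$, the operator $u_hT_fu_h^*$ multiplies $\chi_k\eta u_g$ by $F_f(h^{-1}k)$, which equals $F_{hf}(k)$ for $k\ne0$, so
\begin{equation}\label{eq:cov}
u_hT_fu_h^*-T_{hf}\ \text{ is a scalar multiple of the projection onto }\ \textstyle\bigoplus_{g}\,L^2(B)u_g .
\end{equation}
Let $N_{\mathrm{fin}}=\mathrm{span}\{\chi_kbu_g:k\in\mathbb Z^n,\,b\in B,\,g\in\Gamma\}$, a weakly dense $*$-subalgebra of $N$.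

\begin{lemma}\label{lem:asym}
Let $(b_i)$ be spreading. For $x,w\in N_{\mathrm{fin}}$, $f\in C(X)$, $l\in\mathbb Z^n$, $h\in\Gamma$,
\begin{align}
\|T_f(xb_iw)-(T_fxb_i)w\|_2&\to0,\label{eq:a1}\\
\|(T_f\chi_l-\chi_lT_f)xb_i\|_2&\to0,\label{eq:a2}\\
\|(u_hT_fu_h^*-T_{hf})xb_i\|_2&\to0.\label{eq:a3}
\end{align}
\end{lemma}

\begin{proof}
By linearity in $x$ and in $w$, let $x=\chi_{l'}bu_g$ and $w=\chi_{l''}b'u_{g'}$. Then
\[
xb_i=\sum_k\chi_{l'+gk}\,b\,b_i(k)\,u_g,\qquad xb_iw=\sum_k\chi_{l'+gk+gl''}\,b\,b_i(k)\,b'\,u_{gg'} .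
\]
The vector in \eqref{eq:a1} is obtained from the orthogonal expansion of $xb_iw$ by multiplying the $k$-th term by $F_f(l'+gk+gl'')-F_f(l'+gk)$. The vector in \eqref{eq:a2} is obtained from the expansion of $\chi_lxb_i$ by multiplying the $k$-th term by $F_f(l+l'+gk)-F_f(l'+gk)$. Let $\varepsilon>0$. By \eqref{eq:trans} these factors are at most $\varepsilon$ in modulus for all $k$ outside a finite set $K$, and they are always at most $2\|f\|$. So the squared norms are at most $\|b\|^2\|b'\|^2\bigl(\varepsilon^2\tau(e)+4\|f\|^2\sum_{k\in K}\|b_i(k)\|_2^2\bigr)$, with $b'=1$ in the second case, and the sum over $K$ tends to $0$. By \eqref{eq:cov}, the vector in \eqref{eq:a3} involves only the term with $l'+gk=0$, whose norm tends to $0$.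
\end{proof}

\subsection{The functionals}
Fix an ultrafilter on the index set of the net containing all tails, and let $\mathrm{Lim}_i$ be the limit along it. For $c\in\mathcal U_1$ put
\[
\Omega_c(T)=\mathrm{Lim}_i\,\langle T\,\vartheta(cc_i),\vartheta(cc_i)\rangle,\qquad T\in B(H),
\]
and let $\mathcal C\subset B(H)^*$ be the weak$^*$-closed convex hull of $\{\Omega_c:c\in\mathcal U_1\}$. It is weak$^*$-compact. For $w_1=\vartheta(c')\in\mathcal W_1$ we have $\Omega_c(w_1^*\,\cdot\,w_1)=\Omega_{c'c}$, so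
\begin{equation}\label{eq:inv}
\Psi\in\mathcal C\ \Longrightarrow\ \Psi(w_1^*\,\cdot\,w_1)\in\mathcal C\qquad(w_1\in\mathcal W_1).
\end{equation}

\begin{lemma}\label{lem:props}
Let $\Psi\in\mathcal C$, $x,y\in N$, $f\in C(X)$.
\begin{enumerate}
\item[(P1)] $\Psi\ge0$ and $\Psi(x)=\tau(xe)$. Hence $|\Psi(yTx)|\le\|T\|\,\|y\|_2\,\|x\|_2$ for $T\in B(H)$.
\item[(P2)] $\Psi(aT_fx)=\Psi(T_fax)$ for $a\in P$.
\item[(P3)] $\Psi(yu_hT_fx)=\Psi(yT_{hf}u_hx)$ for $h\in\Gamma$.
\item[(P4)] $\Psi(w\,yT_fx\,w^*)=\Psi(yT_fx)$ for $w\in\mathcal W_2$.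
\end{enumerate}
\end{lemma}

\begin{proof}
Positivity and the identities pass to convex combinations and weak$^*$ limits, so we may take $\Psi=\Omega_c$, that is, $\Psi(T)=\mathrm{Lim}_i\langle Tb_i,b_i\rangle$ with $b_i$ as in \eqref{eq:nets}. The estimate in (P1) follows from the other two statements there.

(P1) $\langle xb_i,b_i\rangle=\tau(b_i^*xb_i)=\tau(xb_ib_i^*)=\tau(xe)$. By the Cauchy--Schwarz inequality $|\Psi(yTx)|^2\le\Psi(yy^*)\,\Psi(x^*T^*Tx)\le\|T\|^2\,\Psi(yy^*)\,\Psi(x^*x)$, and $\Psi(yy^*)=\tau(yy^*e)\le\|y\|_2^2$, $\Psi(x^*x)\le\|x\|_2^2$.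

(P2) For fixed $a$ both sides are $\|\cdot\|_2$-continuous in $x$ by (P1), so we may take $x\in N_{\mathrm{fin}}$. For such fixed $x$ both sides are $\|\cdot\|_2$-continuous in $a$, because $\|ax\|_2\le\|a\|_2\|x\|$. So we may take $a=\chi_lb$ with $b\in B$. As $T_f$ commutes with $b$, the claim is $\Psi(\chi_lT_f\,bx)=\Psi(T_f\chi_l\,bx)$, which follows from \eqref{eq:a2} for $bx\in N_{\mathrm{fin}}$.

(P3) By (P1) we may take $x\in N_{\mathrm{fin}}$. Then $yu_hT_fx-yT_{hf}u_hx=y\,(u_hT_fu_h^*-T_{hf})\,u_hx$, and \eqref{eq:a3} applies to $u_hx\in N_{\mathrm{fin}}$.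

(P4) By (P1) we may take $x\in N_{\mathrm{fin}}$. Here the commutation of $Q_1$ and $Q_2$ enters: $w^*$ commutes with $b_i$, so it can be moved to the right of $b_i$,
\[
\langle wyT_fxw^*b_i,b_i\rangle=\langle T_f(xb_iw^*),\,y^*b_iw^*\rangle .
\]
Let $\varepsilon>0$. By Kaplansky's density theorem there is $w_0\in N_{\mathrm{fin}}$ with $\|w_0\|\le1$ and $\|w^*-w_0\|_2\le\varepsilon$. Replacing $w^*$ by $w_0$ in both places changes the right-hand side by at most $2\varepsilon\|f\|\|x\|\|y\|$. By \eqref{eq:a1},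
\[
\mathrm{Lim}_i\langle T_f(xb_iw_0),y^*b_iw_0\rangle=\mathrm{Lim}_i\langle(T_fxb_i)w_0,y^*b_iw_0\rangle=\mathrm{Lim}_i\langle T_fxb_i,\,y^*b_iw_0w_0^*\rangle .
\]
Since $w^*w=e$, we have $\|w_0w_0^*-e\|_2\le\|(w_0-w^*)w_0^*\|_2+\|w^*(w_0^*-w)\|_2\le2\varepsilon$. As $b_ie=b_i$, the last limit differs from $\mathrm{Lim}_i\langle T_fxb_i,y^*b_i\rangle=\Psi(yT_fx)$ by at most $2\varepsilon\|f\|\|x\|\|y\|$. Let $\varepsilon\to0$.
\end{proof}

\subsection{Averaging over $\mathcal W_1$}
(P4) gives invariance under the copy $\mathcal W_2$ of the unitary group of a corner of $Q_2$. We also need invariance under $\mathcal W_1$. The proof of (P4) does not give it for an individual $\Omega_c$, since the $b_i$ need not commute with $\mathcal W_1$. As $\mathcal W_1$ need not be amenable, we average by a minimal norm argument, as in Lemma~\ref{lem:avg}(a).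

\begin{lemma}\label{lem:psi0}
There is $\Psi_0\in\mathcal C$ with
\begin{enumerate}
\item[(P5)] $\Psi_0(w_1^*\,yT_fx\,w_1)=\Psi_0(yT_fx)$ for all $w_1\in\mathcal W_1$, $x,y\in N$, $f\in C(X)$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{The case $y=1$.} By (P1), for $\Psi\in\mathcal C$ and $f\in C(X)$ there is a unique $\xi_f(\Psi)\in L^2(N)$ with
\[
\Psi(T_fx)=\langle x,\xi_f(\Psi)\rangle\quad(x\in N),\qquad\|\xi_f(\Psi)\|\le\|f\| .
\]
Let $(f_j)_{j\ge1}$ be dense in the unit ball of $C(X)$ and put $\xi(\Psi)=(2^{-j}\xi_{f_j}(\Psi))_j\in\bigoplus_jL^2(N)$. The map $\xi$ is affine, bounded and continuous from the weak$^*$ to the weak topology, so $\xi(\mathcal C)$ is convex and weakly compact. Choose $\Psi_0\in\mathcal C$ such that $\xi(\Psi_0)$ is the unique element of minimal norm of $\xi(\mathcal C)$.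

Let $w_1\in\mathcal W_1$ and $\Psi_0'=\Psi_0(w_1^*\,\cdot\,w_1)$, which lies in $\mathcal C$ by \eqref{eq:inv}. Since $w_1^*\in P$, (P2) gives
\[
\Psi_0'(T_fx)=\Psi_0(w_1^*T_fxw_1)=\Psi_0(T_f\,w_1^*xw_1)=\langle x,\,w_1\xi_f(\Psi_0)w_1^*\rangle .
\]
So $\xi_f(\Psi_0')=w_1\xi_f(\Psi_0)w_1^*$ and $\|\xi(\Psi_0')\|\le\|\xi(\Psi_0)\|$. By uniqueness $\xi(\Psi_0')=\xi(\Psi_0)$. Since $\xi_f$ depends norm-continuously and conjugate-linearly on $f$, we get $\xi_f(\Psi_0')=\xi_f(\Psi_0)$ for all $f$, that is,
\begin{equation}\label{eq:y1}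
\Psi_0(w_1^*\,T_fx\,w_1)=\Psi_0(T_fx)\qquad(x\in N,\ f\in C(X)).
\end{equation}

\emph{General $y$.} By (P1) both sides of (P5) are $\|\cdot\|_2$-continuous in $y$, so we may take $y=au_h$ with $a\in P$, $h\in\Gamma$. Put $x'=au_hx$. Then
\begin{align*}
\Psi_0(w_1^*au_h\,T_f\,xw_1)
&=\Psi_0(w_1^*a\,T_{hf}\,u_hxw_1)&&\text{by (P3)}\\
&=\Psi_0(T_{hf}\,w_1^*x'w_1)&&\text{by (P2) for }w_1^*a\in P\\
&=\Psi_0(w_1^*\,T_{hf}\,x'w_1)&&\text{by (P2) for }w_1^*\in P\\
&=\Psi_0(T_{hf}\,x')&&\text{by \eqref{eq:y1}}\\
&=\Psi_0(a\,T_{hf}\,u_hx)=\Psi_0(au_h\,T_f\,x)&&\text{by (P2) and (P3).}\qedhere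
\end{align*}
\end{proof}

\subsection{Centrality and the invariant measure}
Let $\mathfrak S=\mathrm{span}\{yT_fx:x,y\in N,\ f\in C(X)\}$, so $N\mathfrak SN\subset\mathfrak S$. By linearity, (P4) and (P5) hold with any $S\in\mathfrak S$ in place of $yT_fx$.

\begin{lemma}\label{lem:central}
$\Psi_0(wS)=\Psi_0(Sw)$ for all $w\in eNe$ and $S\in\mathfrak S$.
\end{lemma}

\begin{proof}
Let $\mathcal Z$ be the set of all $w\in eNe$ with this property for all $S\in\mathfrak S$. As $\Psi_0(1-e)=0$ by (P1), the Cauchy--Schwarz inequality gives $\Psi_0(eT)=\Psi_0(T)=\Psi_0(Te)$ for all $T\in B(H)$.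

\emph{$\mathcal W_1\cup\mathcal W_2\subset\mathcal Z$.} Let $w\in\mathcal W_1\cup\mathcal W_2$. By (P5) for $w^*\in\mathcal W_1$, respectively by (P4), $\Psi_0(wS'w^*)=\Psi_0(S')$ for $S'\in\mathfrak S$. Take $S'=Sw$. Then $\Psi_0(Sw)=\Psi_0(wSww^*)=\Psi_0(wSe)=\Psi_0(wS)$.

\emph{$\mathcal Z$ is a subspace closed under products.} If $w,w'\in\mathcal Z$, then $\Psi_0(ww'S)=\Psi_0(w'Sw)=\Psi_0(Sww')$, because $w'S$ and $Sw$ lie in $\mathfrak S$.

\emph{$\mathcal Z$ is $\|\cdot\|_2$-closed in $eNe$.} By (P1), $|\Psi_0(w\,yT_fx)|\le\|f\|\,\|w\|_2\,\|y\|\,\|x\|_2$ and $|\Psi_0(yT_fx\,w)|\le\|f\|\,\|y\|_2\,\|x\|\,\|w\|_2$.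

As the span of $\mathcal W_1\mathcal W_2$ is $\|\cdot\|_2$-dense in $eNe$, we get $\mathcal Z=eNe$.
\end{proof}

\begin{proof}[End of the proof of Proposition~\ref{prop:main}]
We spread $\Psi_0$ from the corner $e$ over $N$. Since $N$ is a $\mathrm{II}_1$ factor and $e\ne0$, there are finitely many partial isometries $s_j\in N$ with $s_j^*s_j\le e$ and $\sum_js_js_j^*=1$. Put
\[
\tilde\Psi(S)=\sum_j\Psi_0(s_j^*Ss_j),\qquad S\in\mathfrak S .
\]
For $u\in\mathcal U(N)$ we have $s_i^*us_j\in eNe$, so by Lemma~\ref{lem:central}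
\[
\tilde\Psi(uSu^*)=\sum_{i,j}\Psi_0\bigl((s_i^*us_j)\,s_j^*Su^*s_i\bigr)=\sum_{i,j}\Psi_0\bigl(s_j^*Su^*\,s_is_i^*\,us_j\bigr)=\tilde\Psi(S).
\]
Let $m(f)=\tilde\Psi(T_f)$ for $f\in C(X)$. This is a positive functional with
\[
m(1)=\sum_j\Psi_0(s_j^*s_j)=\sum_j\tau(s_j^*s_j)=\sum_j\tau(s_js_j^*)=1 ,
\]
so $m$ is a probability measure on $X$. For $h\in\Gamma$, (P3) with $s_j^*$ in place of $y$ and $u_h^*s_j$ in place of $x$ gives $m(hf)=\tilde\Psi(u_hT_fu_h^*)$, and this equals $\tilde\Psi(T_f)=m(f)$ by the invariance just shown. So $m$ is $\Gamma$-invariant, contradicting (H).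
\end{proof}

In Sections~\ref{sec:straight} and~\ref{sec:main} hyperbolicity of $\Gamma$ played no role. Beyond the factoriality of $N$ and $A'\cap N=P$, (H) was used only in the last line.

\section{Splitting $B$}\label{sec:split}

The next lemma uses only that $M$ is a $\mathrm{II}_1$ factor. Its content is that, once a corner of $Q_1$ sits in $B$, taking relative commutants in the two decompositions of $N$ gives $M\bar\otimes L$ on one side and $Q_2$ on the other, up to corners.

\begin{lemma}\label{lem:split}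
If $Q_1\prec_NB$, there are a finite factor $L$ and $s>0$ with $B\simeq(Q_1\bar\otimes L)^s$ and $Q_2\simeq(M\bar\otimes L)^s$. In particular $B$ is of type $\mathrm{II}_1$.
\end{lemma}

\begin{proof}
Take projections $p\in Q_1$, $q\in B$, a unital normal $\theta:pQ_1p\to qBq$ and a partial isometry $0\ne v\in pNq$ with $xv=v\theta(x)$ for $x\in pQ_1p$. As $pQ_1p$ is a $\mathrm{II}_1$ factor, $\theta$ is injective; so $B$ is infinite-dimensional, that is, of type $\mathrm{II}_1$. Let $L=\theta(pQ_1p)'\cap qBq$. By Lemma~\ref{lem:avg}(b),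
\[
e':=v^*v\in\theta(pQ_1p)'\cap qNq=M\bar\otimes L,\qquad vv^*\in(pQ_1p)'\cap pNp=pQ_2,
\]
so $vv^*=pr$ with $r\in Q_2$ a projection.

\emph{We may assume that $L$ is a factor.} $\mathrm{Ad}\,v$ is an isomorphism $e'Ne'\to prNpr=pQ_1p\bar\otimes rQ_2r$, and it carries $\theta(x)e'$ to $xvv^*=x\,r$ for $x\in pQ_1p$. So it carries the relative commutant of $\theta(pQ_1p)e'$ in $e'Ne'$ onto that of $pQ_1p\otimes r$, which is $p\otimes rQ_2r$, a factor. The former is $e'(M\bar\otimes L)e'$: if $y\in e'Ne'$ commutes with all $\theta(x)e'$, then $y\theta(x)=y\,\theta(x)e'=\theta(x)e'\,y=\theta(x)y$, so $y\in M\bar\otimes L$; the converse is clear. The center of $e'(M\bar\otimes L)e'$ is $Z(M\bar\otimes L)e'=Z(L)e'\simeq Z(L)z$, where $z\in Z(L)$ is the central support of $e'$ in $M\bar\otimes L$. Hence $Z(L)z=\mathbb Cz$. Replace $(q,\theta,L)$ by $(z,\theta(\cdot)z,Lz)$: as $vz=v$, the relation $xv=v\theta(x)$ persists, $Lz$ is the new relative commutant, and it is a factor.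

\emph{We may assume that $v^*v=f_0q$ with $f_0\in M$ a nonzero projection.} Pick a projection $f_0\in M$ with $0<\tau(f_0)\le\tau(e')/\tau(q)$. In the $\mathrm{II}_1$ factor $M\bar\otimes L$ (with unit $q$) we have $\tau(f_0q)\le\tau(e')$, so there is $w\in M\bar\otimes L$ with $w^*w=f_0q$ and $ww^*\le e'$. Replace $v$ by $vw$. Since $w$ commutes with $\theta(pQ_1p)$, still $xv=v\theta(x)$. Now $v^*v=f_0q$ and $vv^*=pr$ for a new nonzero projection $r\in Q_2$.

\emph{Conclusion.} $\mathrm{Ad}\,v$ is an isomorphism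
\[
f_0Mf_0\bar\otimes qBq\;\longrightarrow\;pQ_1p\bar\otimes rQ_2r
\]
carrying $f_0\otimes\theta(pQ_1p)$ onto $pQ_1p\otimes r$, hence the relative commutant $f_0Mf_0\bar\otimes L$ onto $p\otimes rQ_2r$. So
\begin{equation}\label{eq:q2}
rQ_2r\simeq f_0Mf_0\bar\otimes L .
\end{equation}
As $pQ_1p\otimes r$ and $p\otimes rQ_2r$ generate the right-hand algebra, $f_0\otimes\theta(pQ_1p)$ and $f_0Mf_0\bar\otimes L$ generate the left-hand one: $f_0Mf_0\bar\otimes qBq=f_0Mf_0\bar\otimes(\theta(pQ_1p)\vee L)$. Slicing with the trace of $f_0Mf_0$ gives $qBq=\theta(pQ_1p)\vee L$. For $y\in L_+$ the functional $x\mapsto\tau(xy)$ is tracial on $\theta(pQ_1p)$, because $\tau(xx'y)=\tau(x'yx)=\tau(x'xy)$. This algebra is a factor, so for the normalized trace of $qBq$ we get $\tau(xy)=\tau(x)\tau(y)$ for $x\in\theta(pQ_1p)$, $y\in L$. Therefore $\theta(pQ_1p)\vee L\simeq\theta(pQ_1p)\bar\otimes L$, and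
\begin{equation}\label{eq:b}
qBq\simeq pQ_1p\bar\otimes L .
\end{equation}
Comparing the traces (in $N$) of $v^*v$ and $vv^*$ gives $\tau(f_0)\tau(q)=\tau(p)\tau(r)$. With $s=\tau(p)/\tau(q)=\tau(f_0)/\tau(r)$, \eqref{eq:b} reads $B^{\tau(q)}\simeq(Q_1\bar\otimes L)^{\tau(p)}$, so $B\simeq(Q_1\bar\otimes L)^s$, and \eqref{eq:q2} reads $Q_2^{\tau(r)}\simeq(M\bar\otimes L)^{\tau(f_0)}$, so $Q_2\simeq(M\bar\otimes L)^s$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:decomp}]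
By Lemma~\ref{lem:one}, $Q_1\prec_NP$ after exchanging $Q_1$ and $Q_2$ if necessary. By Proposition~\ref{prop:main}, $Q_1\prec_NB$. Lemma~\ref{lem:split} gives $L$ and $s$ and shows that $B$ is of type $\mathrm{II}_1$. So for $B=\mathbb C$ no such decomposition exists, and $M$ is prime. Conversely,
\[
M\bar\otimes(Q_1\bar\otimes L)^s\simeq(M\bar\otimes Q_1\bar\otimes L)^s\simeq Q_1\bar\otimes(M\bar\otimes L)^s .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cancel}]
If $B_0\simeq B_1^{t\lambda}$ with $\lambda\in\mathcal F(M)$, then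
\[
M\bar\otimes B_0\simeq M\bar\otimes B_1^{t\lambda}\simeq M^\lambda\bar\otimes B_1^t\simeq M\bar\otimes B_1^t\simeq(M\bar\otimes B_1)^t .
\]
Conversely, let $M\bar\otimes B_0\simeq(M\bar\otimes B_1)^t\simeq M\bar\otimes B_1^t$. Apply Theorem~\ref{thm:decomp} with $B=B_0$ to the decomposition of $M\bar\otimes B_0$ into the images of $M$ and $B_1^t$. There are two cases, according to which of the two plays the role of $Q_1$.

\emph{$Q_1\simeq M$ and $Q_2\simeq B_1^t$.} Then $B_0\simeq(M\bar\otimes L)^s\simeq Q_2\simeq B_1^t$, and $\lambda=1$ works.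

\emph{$Q_1\simeq B_1^t$ and $Q_2\simeq M$.} Then $M\simeq(M\bar\otimes L)^s$ and $B_0\simeq(B_1^t\bar\otimes L)^s$. If $L$ were of type $\mathrm{II}_1$, then $M\simeq M\bar\otimes L^s$ would not be prime, contrary to Theorem~\ref{thm:decomp}. So $L\simeq M_k(\mathbb C)$ for some $k$. Then $M\simeq M^{ks}$, so $\lambda:=ks\in\mathcal F(M)$, and $B_0\simeq B_1^{tks}=B_1^{t\lambda}$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:tff}]
Let $M$ be as in (H) and $B$ a $\mathrm{II}_1$ factor. One inclusion is \eqref{eq:easy}. For the other, let $t\in\mathcal F(M\bar\otimes B)$, that is, $M\bar\otimes B\simeq(M\bar\otimes B)^t$. Theorem~\ref{thm:cancel} with $B_0=B_1=B$ gives $\lambda\in\mathcal F(M)$ with $B\simeq B^{t\lambda}$. So $t\lambda\in\mathcal F(B)$ and $t=\lambda^{-1}(t\lambda)\in\mathcal F(M)\mathcal F(B)$. This is (TFF).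

If $M'$ and $M''$ satisfy (TFF), then
\[
\mathcal F(M'\bar\otimes M''\bar\otimes B)=\mathcal F(M')\,\mathcal F(M''\bar\otimes B)=\mathcal F(M')\,\mathcal F(M'')\,\mathcal F(B)=\mathcal F(M'\bar\otimes M'')\,\mathcal F(B)
\]
for every $\mathrm{II}_1$ factor $B$. So (TFF) passes to finite tensor products.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Example~\ref{ex:sl2}, $n=2$ and $\Gamma=\mathrm{SL}(2,\mathbb Z)$ satisfy (H), so $M=L(\mathbb Z^2\rtimes\mathrm{SL}(2,\mathbb Z))$ satisfies (TFF) by Corollary~\ref{cor:tff}. By \cite{P2}, $\mathcal F(M)=\{1\}$. Hence $\mathcal F(M\bar\otimes B)=\mathcal F(B)$ for every $\mathrm{II}_1$ factor $B$, and Theorem~\ref{thm:cancel} becomes $M\bar\otimes B_0\simeq(M\bar\otimes B_1)^t\Leftrightarrow B_0\simeq B_1^t$.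
\end{proof}

By Example~\ref{ex:sub}, Theorems~\ref{thm:decomp} and~\ref{thm:cancel} and Corollary~\ref{cor:tff} apply equally to $L(\mathbb Z^2\rtimes\Gamma)$ for every finitely generated non-amenable subgroup $\Gamma<\mathrm{SL}(2,\mathbb Z)$.

\begin{thebibliography}{9}

\bibitem{Isono} Yusuke Isono, \emph{On fundamental groups of tensor product $\mathrm{II}_1$ factors}, arXiv:1608.06426 (2016).

\bibitem{P1} Popa, \emph{Strong rigidity of $\mathrm{II}_1$ factors arising from malleable actions of w-rigid groups I}, Invent. Math. (2006).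

\bibitem{P2} Popa, \emph{On a class of type $\mathrm{II}_1$ factors with Betti numbers invariants}, Ann. of Math. (2006).

\bibitem{PV} Popa and Vaes, \emph{Unique Cartan decomposition for $\mathrm{II}_1$ factors arising from arbitrary actions of hyperbolic groups}, J. reine angew. Math. \textbf{694} (2014).

\end{thebibliography}

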